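\title{Power sums and the reconstruction of partitions from their multisets of minors}

\begin{abstract}
For a partition $\lambda$ of $n$ and $0\le k\le n$, list the partitions $\mu$ of $n-k$ contained in $\lambda$, each as many times as there are standard Young tableaux of shape $\lambda/\mu$. Let $G(n)$ be the largest $k$ for which this multiset determines $\lambda$ among the partitions of $n$. We prove that $n-G(n)\to+\infty$, and more precisely that $n^{1/4-o(1)}\le n-G(n)\le n^{1/3+o(1)}$, with explicit bounds. The multiset carries exactly the number of standard tableaux of shape $\lambda$ and the first $n-k$ power sums of the Frobenius coordinates. The lower bounds come from pairs of conjugate partitions, the upper bounds from test polynomials.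
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{partition} of $n$, written $\lambda\vdash n$, is a weakly decreasing sequence $\lambda=(\lambda_1,\lambda_2,\dots)$ of non-negative integers with sum $|\lambda|=n$; the number of nonzero parts is $\ell(\lambda)$. We identify $\lambda$ with its Young diagram, the set of cells $(i,j)$ with $1\le j\le\lambda_i$, and write $\mu\subseteq\lambda$ if $\mu_i\le\lambda_i$ for all $i$. For $\mu\subseteq\lambda$ with $|\lambda|-|\mu|=k$, a \emph{standard Young tableau of shape $\lambda/\mu$} is a filling of the $k$ cells of $\lambda$ outside $\mu$ with $1,\dots,k$, each used once, that increases along rows and down columns. Equivalently, it is a chain of partitions from $\mu$ to $\lambda$ in which each step adds one cell. Let $N(\lambda/\mu)$ be the number of such tableaux, put $N(\lambda/\mu)=0$ if $\mu\not\subseteq\lambda$, and write $f^\lambda=N(\lambda/\varnothing)$.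

Let $0\le k\le n$ and $\lambda\vdash n$. A \emph{$k$-minor} of $\lambda$ is a partition $\mu\vdash n-k$ with $\mu\subseteq\lambda$, and $\widehat M_k(\lambda)$ is the multiset of $k$-minors of $\lambda$ in which $\mu$ has multiplicity $N(\lambda/\mu)$. Thus $\widehat M_k(\lambda)$ records the outcome of every way of removing $k$ cells from $\lambda$, one corner at a time. \emph{Multiset-reconstructibility} (MRC) \emph{holds for $(n,k)$} if the map $\lambda\mapsto\widehat M_k(\lambda)$ is injective on the partitions of $n$.

We index by the size $m=n-k$ of what remains. Partitions $\lambda,\nu\vdash n$ \emph{agree at level $m$} if $N(\lambda/\mu)=N(\nu/\mu)$ for all $\mu\vdash m$. Since $N(\lambda/\mu)\ge1$ exactly when $\mu\subseteq\lambda$, this says $\widehat M_{n-m}(\lambda)=\widehat M_{n-m}(\nu)$. Cutting a chain at its member of size $m$ gives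
\begin{equation}\label{eq:chain}
N(\lambda/\kappa)=\sum_{\mu\vdash m}N(\mu/\kappa)\,N(\lambda/\mu)\qquad(|\kappa|\le m\le|\lambda|),
\end{equation}
so partitions that agree at level $m$ agree at every lower level. Distinct partitions do not agree at level $n$. Hence there is a number $G(n)$ such that, for $0\le k\le n$, MRC holds for $(n,k)$ if and only if $k\le G(n)$, and for $0\le m\le n$
\begin{equation}\label{eq:level}
\text{two distinct partitions of $n$ agree at level $m$}\iff n-G(n)\ge m+1 .
\end{equation}
So $n-G(n)$ is the lowest level that separates all partitions of $n$. There are $f^\mu N(\lambda/\mu)$ tableaux of shape $\lambda$ whose entries $1,\dots,m$ fill $\mu$; level $m$ therefore sees the number $f^\lambda$ and the distribution of the shape formed by the first $m$ entries of a uniformly random tableau of shape $\lambda$, and nothing else.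

At levels $0$ and $1$ the only datum is $f^\lambda$, because $N(\lambda/(1))=f^\lambda$ for $n\ge1$. The row $(n)$ and the column $(1^n)$ both have $f^\lambda=1$, so $n-G(n)\ge2$ for $n\ge2$. Level $2$ separates the row from the column, whose only minors of size $2$ are $(2)$ and $(1,1)$ respectively. For $n=3$ the remaining partition $(2,1)$ has both of these minors, so $3-G(3)=2$. It is known that $\lim_{n\to\infty}G(n)/n=1$ with $n-G(n)=O(n/\log n)$, and that $n-G(n)\ge4$ for all $n\ge24$. The problem we treat comes from Jiradilok's paper \cite{Jiradilok}: does $n-G(n)$ tend to $+\infty$? The answer is yes.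

\begin{theorem}\label{thm:limit}
For every $m\ge0$, MRC fails for $(n,n-m)$ for all $n\ge2^{2m+1}+2^{m+3}+4$. Hence $n-G(n)\to+\infty$.
\end{theorem}

\begin{theorem}\label{thm:bounds}
\begin{enumerate}
\item[(a)] For $n\ge81$ and $M=\lfloor\sqrt n\rfloor$,
\[
n-G(n)\ \ge\ 2\left\lfloor\sqrt{(M-1)/\log_2M}\right\rfloor .
\]
So $n-G(n)\ge c\,n^{1/4}/\sqrt{\log n}$ for some constant $c>0$ and all $n\ge81$.
\item[(b)] For $n\ge2$, $\ n-G(n)\le\sqrt{2n}$, with equality at $n=2$.
\item[(c)] For $n\ge2$, $\ n-G(n)\le1+\bigl(96\,n\ln(5n)\bigr)^{1/3}$.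
\end{enumerate}
\end{theorem}

Parts (b) and (c) improve the bound $O(n/\log n)$. Parts (a) and (c) give $c\,n^{1/4}(\log n)^{-1/2}\le n-G(n)\le C\,(n\log n)^{1/3}$ for large $n$; we do not determine the exact exponent between $1/4$ and $1/3$. Part (a) also implies that $n-G(n)\to+\infty$, but its proof is a pigeonhole argument, whereas the proof of Theorem~\ref{thm:limit} writes the partitions down. Neither proof uses the known estimates quoted above.

One expects the answer yes because, for fixed $m$, level $m$ consists of boundedly many integers while the number of partitions of $n$ is unbounded. The pigeonhole principle does not turn this into a proof, since the integers are too large: $\sum_{\lambda\vdash n}(f^\lambda)^2=n!$ and there are at most $2^{n-1}$ partitions of $n$, so for large $n$ the largest $f^\lambda$ exceeds the number of partitions. Proposition~\ref{prop:criterion} splits the data into the one large number $f^\lambda$ and $m$ power sums of polynomial size. Section~\ref{sec:lower} makes $f^\lambda$ harmless by comparing a partition with its conjugate.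 Section~\ref{sec:upper} discards $f^\lambda$ and shows that the power sums alone force $n$ to be large.

\section{Frobenius coordinates and the criterion}\label{sec:frobenius}

A \emph{half-integer} is an element of $\mathbb Z+\frac12$. The conjugate $\lambda'$ of $\lambda$ is the reflection of the diagram in its main diagonal, so $\lambda'_j$ is the length of column $j$. Let $d$ be the number of diagonal cells $(i,i)$ of $\lambda$ (the size of the Durfee square), and put
\[
A_i=\lambda_i-i+\tfrac12,\qquad B_i=\lambda'_i-i+\tfrac12\qquad(1\le i\le d),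
\]
$A(\lambda)=\{A_1,\dots,A_d\}$ and $B(\lambda)=\{B_1,\dots,B_d\}$. These are the distances from the center of the cell $(i,i)$ to the end of its row and of its column (Figure~\ref{fig:frobenius}). This is the Frobenius notation shifted by $\frac12$: the map $\lambda\mapsto(A(\lambda),B(\lambda))$ is a bijection from partitions to pairs of finite sets of positive half-integers of equal cardinality. Conjugation swaps $A$ and $B$. The hook with corner $(i,i)$ has $(\lambda_i-i)+(\lambda'_i-i)+1=A_i+B_i$ cells and these hooks partition the diagram, so $|\lambda|=\sum_iA_i+\sum_iB_i$. For a finite set $A$ we write $\sum A$ for the sum of its elements.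

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[gray] (0,-5) grid (2,0);
\draw[gray] (2,-2) grid (3,0);
\draw[gray] (3,-1) grid (6,0);
\draw[thick,->] (0.5,-0.5) -- (6,-0.5) node[right] {$\tfrac{11}{2}$};
\draw[thick,->] (1.5,-1.5) -- (3,-1.5) node[right] {$\tfrac{3}{2}$};
\draw[thick,->] (0.5,-0.5) -- (0.5,-5) node[below] {$\tfrac{9}{2}$};
\draw[thick,->] (1.5,-1.5) -- (1.5,-5) node[below] {$\tfrac{7}{2}$};
\fill (0.5,-0.5) circle (0.08);
\fill (1.5,-1.5) circle (0.08);
\end{tikzpicture}
\caption{The partition $(6,3,2,2,2)$ of $15$. The arrows run from the centers of the two diagonal cells to the ends of their rows and columns; their lengths are the Frobenius coordinates $A=\{\frac{11}2,\frac32\}$ and $B=\{\frac92,\frac72\}$.}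
\label{fig:frobenius}
\end{figure}

For $j\ge0$ define
\[
P_j(\lambda)=\sum_{i=1}^dA_i^j-\sum_{i=1}^d(-B_i)^j .
\]
Then $P_0(\lambda)=0$ and $P_1(\lambda)=|\lambda|$. Determinantal formulas for $N(\lambda/\mu)$ involve not $A$ and $B$ but the numbers $\lambda_i-i$ for all rows. For $L\ge\ell(\lambda)$ let
\[
D_L(\lambda)=\{\lambda_i-i+\tfrac12:1\le i\le L\},
\]
a set of $L$ distinct half-integers that determines $\lambda$. The next lemma says that $D_L(\lambda)$ arises from $D_L(\varnothing)=\{-\frac12,\dots,-(L-\frac12)\}$ by removing $-B(\lambda)$ and inserting $A(\lambda)$, and that $P_j$ is the resulting change in the $j$th power sum, which does not depend on $L$.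

\begin{lemma}\label{lem:D}
Let $L\ge\ell(\lambda)$. Then $-B(\lambda)\subseteq D_L(\varnothing)$ and
\begin{equation}\label{eq:D}
D_L(\lambda)=\bigl(D_L(\varnothing)\setminus(-B(\lambda))\bigr)\cup A(\lambda),\qquad \sum_{x\in D_L(\lambda)}x^j=\sum_{x\in D_L(\varnothing)}x^j+P_j(\lambda)\quad(j\ge0).
\end{equation}
Consequently, if $L\ge\ell(\lambda),\ell(\nu)$, then $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$ if and only if $\sum_{x\in D_L(\lambda)}q(x)=\sum_{x\in D_L(\nu)}q(x)$ for every polynomial $q$ of degree at most $m$.
\end{lemma}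

\begin{proof}
Take $L'\ge\lambda_1$. By \cite[I.(1.7)]{Macdonald}, the numbers $\lambda_i-i+\frac12$ $(1\le i\le L)$ and $-(\lambda'_j-j+\frac12)$ $(1\le j\le L')$ together are a permutation of the half-integers in $[-(L-\frac12),L'-\frac12]$. A number $\lambda_i-i+\frac12$ is positive exactly when $\lambda_i\ge i$, that is, when $i\le d$, so the positive elements of $D_L(\lambda)$ form $A(\lambda)$. For the same reason the negative numbers of the second kind form $-B(\lambda)$, and the negative elements of $D_L(\lambda)$ are the remaining elements of $D_L(\varnothing)$. This gives the first identity, and summing $x^j$ gives the second. The last statement follows by linearity in $q$, as $P_0=0$ for both partitions.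
\end{proof}

The second identity gives $P_j$ a meaning in terms of cells. Call $c=j'-i$ the \emph{content} of the cell $(i,j')$. Telescoping $(\lambda_i-i+\frac12)^j-(-i+\frac12)^j$ along row $i$ shows that $P_j(\lambda)$ is the sum of $(c+\frac12)^j-(c-\frac12)^j$ over the cells of $\lambda$. In particular $P_2(\lambda)$ is twice the sum of the contents.

\begin{proposition}\label{prop:criterion}
Let $\lambda,\nu\vdash n$ and $0\le m\le n$. Then $\lambda$ and $\nu$ agree at level $m$ if and only if $f^\lambda=f^\nu$ and $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$.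
\end{proposition}

We prove this in Section~\ref{sec:criterion}. The power sums are small: $2^jP_j(\lambda)$ is an integer and $|P_j(\lambda)|\le(\sum A_i+\sum B_i)^j=n^j$ for $j\ge1$. The obstacle is the equation $f^\lambda=f^\nu$. It holds for $\nu=\lambda'$, because reflecting tableaux gives $f^\lambda=f^{\lambda'}$, and conjugation also takes care of half of the power sums: swapping $A$ and $B$ in $P_j=\sum A_i^j-(-1)^j\sum B_i^j$ gives
\begin{equation}\label{eq:conj}
P_j(\lambda')=(-1)^{j+1}P_j(\lambda).
\end{equation}
So $\lambda$ and $\lambda'$ agree at level $m\le n$ if and only if $\sum_iA_i^j=\sum_iB_i^j$ for all even $j\le m$, and $\lambda\ne\lambda'$ if and only if $A(\lambda)\ne B(\lambda)$.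

\begin{example}\label{ex:15}
For levels $2$ and $3$ we need $A\ne B$ with $|A|=|B|$ and equal sums of squares. Write the elements as $t+\frac12$ with integers $t\ge0$. As $(t+\frac12)^2=t(t+1)+\frac14$, we need equal sums among the numbers $t(t+1)=0,2,6,12,20,30,\dots$, and $2+30=12+20$. This gives $A=\{\frac{11}2,\frac32\}$ and $B=\{\frac92,\frac72\}$, with $11^2+3^2=9^2+7^2=130$. The partition is $\lambda=(6,3,2,2,2)$ of Figure~\ref{fig:frobenius}; its contents add up, row by row, to $15+0-3-5-7=0$. Hence $\lambda$ and $\lambda'=(5,5,2,1,1,1)$ agree at level $3$, and $15-G(15)\ge4$. To reach other values of $n$, add a new half-integer $c$ to both $A$ and $B$. This keeps $A\ne B$ and the equality of the sums of squares, and it raises $n$ by the odd number $2c$. For $c=\frac12$ it fills in the cell $(3,3)$ and gives $(6,3,3,2,2)\vdash16$. An even increase needs two new elements.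
\end{example}

\section{Proof of the criterion}\label{sec:criterion}

The plan is to write $N(\lambda/\mu)/f^\lambda$ as the value of a symmetric polynomial of degree $|\mu|$, depending only on $\mu$, at a point that is a translate of $D_L(\lambda)$, and to show that these polynomials span all symmetric polynomials of degree at most $m$.

We recall three facts about symmetric polynomials in $x_1,\dots,x_L$ over $\mathbb Q$. Let $\Delta(x)=\prod_{i<j}(x_i-x_j)=\det[x_i^{L-j}]$ and $p_j(x)=\sum_ix_i^j$.
\begin{enumerate}
\item[(S1)] A polynomial that changes sign under every transposition of variables is $\Delta$ times a symmetric polynomial.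
\item[(S2)] The Schur polynomials $s_\kappa=\det[x_i^{\kappa_j+L-j}]/\Delta$ with $\kappa\vdash e$ and $\ell(\kappa)\le L$ form a basis of the homogeneous symmetric polynomials of degree $e$.
\item[(S3)] By Newton's identities, the elementary symmetric polynomial $e_a$ is a polynomial in $p_1,\dots,p_a$. A symmetric polynomial of degree at most $m$ is a polynomial in the $e_a$ with $a\le m$, hence in $p_1,\dots,p_m$.
\end{enumerate}

Fix $L\ge1$. For partitions $\lambda,\mu$ with at most $L$ parts put $l_i=\lambda_i+L-i$ and $u_j=\mu_j+L-j$ for $1\le i,j\le L$; both sequences are strictly decreasing and non-negative, and we write $l(\lambda)=(l_1,\dots,l_L)$. Let $x^{\downarrow a}=x(x-1)\cdots(x-a+1)$, a monic polynomial of degree $a$, and define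
\[
s^*_\mu(x_1,\dots,x_L)=\frac{\det\bigl[x_i^{\downarrow u_j}\bigr]_{i,j=1}^L}{\Delta(x)} .
\]
By (S1), $s^*_\mu$ is a symmetric polynomial. The top homogeneous part of the numerator is $\det[x_i^{u_j}]=\Delta\,s_\mu$, so $s^*_\mu$ has degree $|\mu|$ and top homogeneous part $s_\mu$. For $\mu=\varnothing$ this says $s^*_\varnothing=1$.

\begin{lemma}\label{lem:ratio}
Let $\lambda\vdash n$ and $|\mu|\le n$, with $\ell(\lambda),\ell(\mu)\le L$. Then
\begin{equation}\label{eq:ratio}
N(\lambda/\mu)=\frac{(n-|\mu|)!}{n!}\,f^\lambda\,s^*_\mu\bigl(l(\lambda)\bigr).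
\end{equation}
\end{lemma}

\begin{proof}
Put $1/a!=0$ for $a<0$. Since $l_i-u_j=\lambda_i-\mu_j-i+j$, Aitken's formula \cite[Cor.~7.16.3]{Stanley} reads, for $\mu\subseteq\lambda$,
\[
N(\lambda/\mu)=(n-|\mu|)!\,\det\Bigl[\frac1{(l_i-u_j)!}\Bigr]_{i,j=1}^L .
\]
It also holds when $\mu\not\subseteq\lambda$. Indeed, let $\lambda_p<\mu_p$. For $i\ge p\ge j$ we have $l_i-u_j\le l_p-u_p<0$, so the matrix has a zero block with $L-p+1$ rows and $p$ columns. These $L-p+1$ rows are supported on only $L-p$ columns, hence are linearly dependent, and the determinant is $0$.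

For integers $l,u\ge0$ we have $1/(l-u)!=l^{\downarrow u}/l!$; both sides vanish when $u>l$. Taking $1/l_i!$ out of row $i$ gives
\[
N(\lambda/\mu)=\frac{(n-|\mu|)!}{\prod_il_i!}\,\Delta(l)\,s^*_\mu(l),\qquad l=l(\lambda).
\]
The case $\mu=\varnothing$ is $f^\lambda=n!\,\Delta(l)/\prod_il_i!$, and \eqref{eq:ratio} follows.
\end{proof}

\begin{example}\label{ex:tworows}
Let $L=2$ and $|\mu|=2$. For $\mu=(2)$ we have $u=(3,0)$, and for $\mu=(1,1)$ we have $u=(2,1)$, so
\[
s^*_{(2)}=\frac{x_1^{\downarrow3}-x_2^{\downarrow3}}{x_1-x_2}=x_1^2+x_1x_2+x_2^2-3(x_1+x_2)+2,\qquad s^*_{(1,1)}=\frac{x_1^{\downarrow2}x_2-x_1x_2^{\downarrow2}}{x_1-x_2}=x_1x_2 .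
\]
For $\lambda=(3,1)$ we have $l=(4,1)$ and $f^\lambda=3$; the values are $8$ and $4$, and \eqref{eq:ratio} gives $N(\lambda/(2))=\frac{2}{24}\cdot3\cdot8=2$ and $N(\lambda/(1,1))=1$, as one sees from the diagram. The difference of the two polynomials is
\[
s^*_{(2)}-s^*_{(1,1)}=(x_1-\tfrac32)^2+(x_2-\tfrac32)^2-\bigl(\tfrac14+\tfrac94\bigr),
\]
which at $l(\lambda)$ equals $P_2(\lambda)$ by \eqref{eq:D}. So for $\lambda\vdash n\ge2$ with at most two rows, $N(\lambda/(2))-N(\lambda/(1,1))=f^\lambda P_2(\lambda)/(n(n-1))$: level $2$ reads off $P_2$.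
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Fix $L\ge\max(n,1)$, so that every partition of size at most $n$ has at most $L$ parts. The coordinates of $l(\lambda)$ are the numbers $x+L-\frac12$ with $x\in D_L(\lambda)$. The substitution $q(x)\mapsto q(x+L-\frac12)$ is a bijection of the polynomials of degree at most $m$, so Lemma~\ref{lem:D} and (S3) show that the following are equivalent:
\begin{enumerate}
\item[(i)] $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$;
\item[(ii)] $p_j(l(\lambda))=p_j(l(\nu))$ for $1\le j\le m$;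
\item[(iii)] every symmetric polynomial of degree at most $m$ takes the same value at $l(\lambda)$ and at $l(\nu)$.
\end{enumerate}

If $f^\lambda=f^\nu$ and (i) holds, apply (iii) to $s^*_\mu$ with $\mu\vdash m$; then \eqref{eq:ratio} gives $N(\lambda/\mu)=N(\nu/\mu)$.

Conversely, let $\lambda$ and $\nu$ agree at level $m$. The polynomials $s^*_\mu$ with $|\mu|=m$ alone do not account for lower degrees, so we first use \eqref{eq:chain}: $N(\lambda/\kappa)=N(\nu/\kappa)$ for all $|\kappa|\le m$. The case $\kappa=\varnothing$ gives $f^\lambda=f^\nu>0$, and then \eqref{eq:ratio} shows that each $s^*_\kappa$ with $|\kappa|\le m$ takes the same value at $l(\lambda)$ and $l(\nu)$. These polynomials span the symmetric polynomials of degree at most $m$: given one of degree $e\le m$, write its top part as $\sum_{\kappa\vdash e}a_\kappa s_\kappa$ by (S2), subtract $\sum_\kappa a_\kappa s^*_\kappa$ to lower the degree, and repeat. So (iii) holds, and with it (i).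
\end{proof}

\section{Conjugate pairs and the lower bounds}\label{sec:lower}

A solution $A,B$ of the power-sum equations yields one value of $n$, while the limit concerns all large $n$. The padding seen in Example~\ref{ex:15} closes this gap. The new elements must avoid $A\cup B$, and the simplest way to ensure this is to take them larger than a bound $M$ for $A\cup B$.

\begin{lemma}\label{lem:padding}
Let $M\ge1$ and $m\ge0$ be integers. Let $A\ne B$ be sets of positive half-integers, all at most $M-\frac12$, with $|A|=|B|$ and $\sum_{a\in A}a^j=\sum_{b\in B}b^j$ for all even $j\le m$. Let $n_0=\sum A+\sum B$. Then $n-G(n)\ge m+1$ for every $n\ge n_0+4M+4$ with $n\ge m$.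
\end{lemma}

\begin{proof}
Since $|A|=|B|$, the number $n_0$ is a sum of an even number of half-integers, so $\delta=n-n_0\ge4M+4$ is an integer. If $\delta$ is odd, let $C=\{\delta/2\}$. If $\delta$ is even, let $C=\{\frac{2M+1}2,\frac{\delta-2M-1}2\}$; here $\delta-2M-1$ is odd and at least $2M+3$, which is where the bound $4M+4$ is used. In both cases $C$ consists of distinct half-integers larger than $M$, so $C$ is disjoint from $A\cup B$, and $2\sum C=\delta$.

The sets $A\cup C$ and $B\cup C$ have equal cardinality, so there is a partition $\lambda$ with $A(\lambda)=A\cup C$ and $B(\lambda)=B\cup C$. Then $|\lambda|=n_0+2\sum C=n$, and $\lambda\ne\lambda'$ because $A\ne B$. For even $j$ with $2\le j\le m$ the contributions of $C$ cancel and $P_j(\lambda)=\sum_Aa^j-\sum_Bb^j=0$. By \eqref{eq:conj}, $P_j(\lambda')=P_j(\lambda)$ for $1\le j\le m$. As $f^\lambda=f^{\lambda'}$ and $m\le n$, Proposition~\ref{prop:criterion} shows that $\lambda$ and $\lambda'$ agree at level $m$, and \eqref{eq:level} concludes.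
\end{proof}

It remains to find $A$ and $B$. A signed set of integers $t$ annihilates all polynomials of degree less than $K$ when its generating polynomial $\sum\pm x^t$ vanishes to order $K$ at $x=1$. A product of $K$ factors $1-x^a$ vanishes to that order, and taking for $a$ the powers of $2$ makes every coefficient equal to $\pm1$. For $K=2$ the product is $1-x-x^2+x^3$, and indeed $0+3=1+2$.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Let $K=m+1$ and let $\sigma(t)$ be the sum of the binary digits of $t$. By uniqueness of binary expansions,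
\[
\sum_{0\le t<2^K}(-1)^{\sigma(t)}x^t=\prod_{i=0}^{K-1}\bigl(1-x^{2^i}\bigr),
\]
and the right side is divisible by $(1-x)^K$. Differentiating $j<K$ times and setting $x=1$ gives $\sum_t(-1)^{\sigma(t)}t^{\downarrow j}=0$. The polynomials $t^{\downarrow j}$ with $j<K$ span the polynomials of degree less than $K$, so $\sum_t(-1)^{\sigma(t)}q(t)=0$ for every such $q$. Put
\[
A=\{t+\tfrac12:0\le t<2^K,\ \sigma(t)\text{ even}\},\qquad B=\{t+\tfrac12:0\le t<2^K,\ \sigma(t)\text{ odd}\}.
\]
Then $\frac12\in A\setminus B$, and $q(t)=(t+\frac12)^j$ gives $\sum_Aa^j=\sum_Bb^j$ for $0\le j\le m$; the case $j=0$ is $|A|=|B|$. All elements are at most $2^K-\frac12$, and $n_0=\sum_{t<2^K}(t+\frac12)=2^{2K-1}$. Apply Lemma~\ref{lem:padding} with $M=2^K$: for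
\[
n\ge2^{2K-1}+2^{K+2}+4=2^{2m+1}+2^{m+3}+4,
\]
a number larger than $m$, we get $n-G(n)\ge m+1$, that is, MRC fails for $(n,n-m)$. Since $m$ is arbitrary, $n-G(n)\to+\infty$.
\end{proof}

This construction uses an interval of length exponential in $m$ and also equalizes the odd power sums, which Lemma~\ref{lem:padding} does not ask for. With $f^\lambda$ out of the way, the pigeonhole principle does better. An interval of length $M$ has $2^M$ subsets, the even power sums up to degree $2J$ take about $M^{J^2}$ joint values, and the resulting partitions have size at most about $M^2/2$. So $M\approx\sqrt n$ and $J\approx\sqrt{M/\log_2M}$ are allowed. As in Example~\ref{ex:15}, we count with the integers $t(t+1)$ instead of $(t+\frac12)^2$.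

\begin{proof}[Proof of Theorem~\ref{thm:bounds}\textup{(a)}]
Here $M\ge9$. Let $y=\sqrt{(M-1)/\log_2M}$ and $J+1=\lfloor y\rfloor$. Since $2^{M-1}\ge M$, we have $y\ge1$ and $J\ge0$, and $(J+1)^2\log_2M\le M-1$ means $2M^{(J+1)^2}\le2^M$.

To each subset $U\subseteq\{0,\dots,M-1\}$ attach the vector $\bigl(\sum_{t\in U}(t(t+1))^j\bigr)_{0\le j\le J}$, whose entry with $j=0$ is $|U|$ and takes at most $M+1$ values. The entry with $j\ge1$ is an integer in $[0,M(M^2-M)^j]$, so its number of values is at most
\[
M^{2j+1}\bigl(1-\tfrac1M\bigr)^j+1\le M^{2j+1}-M^{2j}+1\le M^{2j+1}.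
\]
As $\sum_{j=1}^J(2j+1)=J^2+2J$, the number of vectors is at most $(M+1)M^{J^2+2J}<2M^{(J+1)^2}\le2^M$. So two distinct subsets $U,V$ have the same vector.

Let $A=\{t+\frac12:t\in U\setminus V\}$ and $B=\{t+\frac12:t\in V\setminus U\}$. These sets are disjoint and not both empty, so $A\ne B$, and $|A|=|B|$ because $|U|=|V|$. Expanding $(t+\frac12)^{2j}=(t(t+1)+\frac14)^j$ by the binomial theorem shows that the even power sums over $U$ and $V$, hence those of $A$ and $B$, agree up to degree $2J$. These are all even degrees up to $m=2J+1$, and $m<2\sqrt M\le n$. By disjointness $n_0\le\sum_{t<M}(t+\frac12)=M^2/2$. The inequality $M^2/2\ge4M+4$ holds for $M\ge9$ (it fails for $M=8$, and this is the reason for $n\ge81$), so $n\ge M^2\ge n_0+4M+4$. Lemma~\ref{lem:padding} gives $n-G(n)\ge2J+2=2\lfloor y\rfloor$.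

Finally $2\lfloor y\rfloor\ge y$ as $y\ge1$, while $M-1>\sqrt n-2\ge\frac79\sqrt n$ and $\log_2M\le\frac12\log_2n$. Hence $n-G(n)\ge\bigl(\frac{14}9\sqrt n/\log_2n\bigr)^{1/2}$, which is of the form $c\,n^{1/4}/\sqrt{\log n}$.
\end{proof}

\section{Balanced sets and the upper bounds}\label{sec:upper}

Now the pair $\lambda\ne\nu$ is arbitrary. We keep only the equality of the power sums and cancel the elements common to $D_L(\lambda)$ and $D_L(\nu)$. Call a finite nonempty set $S$ of half-integers with signs $\varepsilon_x\in\{\pm1\}$ \emph{balanced to degree $m$} if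
\begin{equation}\label{eq:balanced}
\sum_{x\in S}\varepsilon_x\,q(x)=0\quad\text{for every real polynomial $q$ of degree at most $m$},
\end{equation}
and let $W=\sum_{x\in S}|x|$ and $X=\max_{x\in S}|x|$. Let $S^+$ and $S^-$ be the sets of elements of sign $+1$ and $-1$.

\begin{lemma}\label{lem:reduce}
Let $n\ge2$ and $m=n-G(n)-1$. Then $m\ge0$ and there is a set $S$ balanced to degree $m$ with $W\le2n$ and $X\le n-\frac12$.
\end{lemma}

\begin{proof}
We saw in Section~\ref{sec:intro} that $n-G(n)\ge2$, so $0\le m\le n$, and by \eqref{eq:level} some $\lambda\ne\nu$ agree at level $m$. Take $L\ge n$, $S^+=D_L(\lambda)\setminus D_L(\nu)$ and $S^-=D_L(\nu)\setminus D_L(\lambda)$. The set $S=S^+\cup S^-$ is nonempty since $\lambda\ne\nu$, and \eqref{eq:balanced} holds by Proposition~\ref{prop:criterion} and Lemma~\ref{lem:D}. By \eqref{eq:D}, a positive $x\in S$ lies in exactly one of $A(\lambda),A(\nu)$, and for a negative $x\in S$ the number $-x$ lies in exactly one of $B(\lambda),B(\nu)$. So $W\le\sum A(\lambda)+\sum A(\nu)+\sum B(\lambda)+\sum B(\nu)=2n$, and $X$, being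 a Frobenius coordinate of a partition of $n$, is at most $n-\frac12$.
\end{proof}

For the pair of Example~\ref{ex:15}, $S^+=\{\pm\frac{11}2,\pm\frac32\}$ and $S^-=\{\pm\frac92,\pm\frac72\}$, balanced to degree $3$, with $W=30=2n$. The task is to bound $W$ from below in terms of $m$. Condition \eqref{eq:balanced} alone cannot do this, since it survives the scaling $x\mapsto\eta x$ for any $\eta>0$; each bound below uses that the points of $S$ differ by integers.

\begin{lemma}\label{lem:count}
If $S$ is balanced to degree $m\ge0$, then $|S|\ge2(m+1)$ and $W\ge(m+1)^2$.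
\end{lemma}

\begin{proof}
Taking $q=1$ gives $|S^+|=|S^-|=s\ge1$. If $s\le m$, the power sums of degrees $1,\dots,s$ of $S^+$ and $S^-$ agree, so by (S3) do their elementary symmetric polynomials, and $\prod_{a\in S^+}(z-a)=\prod_{b\in S^-}(z-b)$. This is impossible for disjoint nonempty sets, so $s\ge m+1$. Each positive half-integer is the absolute value of at most two of the $2s$ elements of $S$, so $W\ge2\bigl(\frac12+\frac32+\dots+(s-\frac12)\bigr)=s^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounds}\textup{(b)}]
Lemmas~\ref{lem:reduce} and~\ref{lem:count} give $(n-G(n))^2=(m+1)^2\le W\le2n$. For $n=2$ the partitions $(2)$ and $(1,1)$ agree at level $1$, so $2-G(2)=2=\sqrt4$.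
\end{proof}

Equality in $W\ge(m+1)^2$ requires $S$ to fill the interval $[-(m+\frac12),m+\frac12]$. For large $m$ a balanced set is far from this: Lemma~\ref{lem:far} shows that $X$ is at least of order $m^2$. One far point only yields $W\ge X\ge(m+1)^2/12$, which is weaker than Lemma~\ref{lem:count}, so Lemma~\ref{lem:many} shows that about $m/\ln X$ points lie at distance comparable to $X$. Together they give $W$ of order $m^3$ up to a logarithm.

Both proofs test \eqref{eq:balanced} against a polynomial that is large at the extreme point and small on the rest of $S$. Reflecting $S$ to $-S$ preserves \eqref{eq:balanced} (replace $q(x)$ by $q(-x)$) and all absolute values, so we may assume $X\in S$. Then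
\begin{equation}\label{eq:test}
|q(X)|\le\sum_{x\in S\setminus\{X\}}|q(x)|\qquad(\deg q\le m).
\end{equation}
Recall that the Chebyshev polynomial $T_a$ has degree $a$ and satisfies $T_a(\cos\theta)=\cos a\theta$, so $|T_a|\le1$ on $[-1,1]$. The identity $T_a\bigl(\frac{z+z^{-1}}2\bigr)=\frac{z^a+z^{-a}}2$ holds for $|z|=1$, hence for all $z\ne0$; with $z=2+\sqrt3$ and $z^{-1}=2-\sqrt3$ it gives $T_a(2)\ge\frac12(2+\sqrt3)^a$.

\begin{lemma}\label{lem:far}
If $S$ is balanced to degree $m\ge0$, then $X\ge(m+1)^2/12$.
\end{lemma}

We need a polynomial peaked at the endpoint $X$ of $[-X,X]$. Under the substitution $x=X\cos\theta$ a trigonometric peak of width $1/h$ at $\theta=0$ becomes a peak of width about $X/h^2$ at $x=X$, because $1-\cos\theta\approx\theta^2/2$. If this width is well below the spacing $1$, then \eqref{eq:test} fails; this is the source of the square in the lemma.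

\begin{proof}
Let $R=2X$, a positive integer, so that $S\subseteq\{X-t:t=0,1,\dots,R\}$. Let $h=\lfloor m/2\rfloor+1\ge\frac{m+1}2$. Computing $\bigl|\sum_{a=0}^{h-1}e^{ia\theta}\bigr|^2$ once by expanding and once as a geometric sum gives the normalized Fej\'er kernel
\[
F(\theta)=\frac1{h^2}\Bigl(h+2\sum_{a=1}^{h-1}(h-a)\cos a\theta\Bigr)=\frac1{h^2}\Bigl(\frac{\sin(h\theta/2)}{\sin(\theta/2)}\Bigr)^2,\qquad F(0)=1 .
\]
By the first expression, $F(\theta)=\Phi(\cos\theta)$ for a polynomial $\Phi$ of degree $h-1$. Let $q(x)=\Phi(x/X)^2$, of degree $2(h-1)\le m$, with $q(X)=1$. For $x=X-t$ with $1\le t\le R$ choose $\theta$ with $\cos\theta=x/X=1-2t/R$. Then $\sin^2(\theta/2)=t/R$, and the second expression gives $0\le F(\theta)\le R/(h^2t)$. We squared $\Phi$ because $\sum1/t$ diverges while $\sum1/t^2<2<\frac94$. By \eqref{eq:test},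
\[
1=q(X)\le\sum_{t=1}^R\frac{R^2}{h^4t^2}<\frac{9R^2}{4h^4},
\]
so $h^2<\frac32R=3X$ and $(m+1)^2\le4h^2<12X$.
\end{proof}

\begin{lemma}\label{lem:many}
Let $S$ be balanced to degree $m\ge1$ and let $r$ be the number of $x\in S$ with $|x|>X/2$. Then $r\ge\dfrac m{2\ln(5X)}$.
\end{lemma}

If $r$ is small, we can spend $r-1$ degrees to make $q$ vanish at all outer points other than $X$. This costs a factor of at most $\frac32X$ per degree on the inner interval $[-X/2,X/2]$. The remaining degrees go into a Chebyshev polynomial, which is bounded by $1$ on the inner interval and gains a constant factor per degree at $X$.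

\begin{proof}
There are $2X+1$ half-integers in $[-X,X]$, and $|S|\ge4$ by Lemma~\ref{lem:count} and $m\ge1$, so $X\ge\frac32$ and $\ln(5X)\ge\ln7.5>2$. If $r>m/4$, then $r>m/(2\ln(5X))$ and we are done. Let $r\le m/4$; also $r\ge1$ since $X\in S$. Put $d=m-r+1\ge\frac34m$ and
\[
q(x)=T_d(2x/X)\prod_{\substack{y\in S,\ |y|>X/2\\ y\ne X}}(x-y),
\]
of degree $d+r-1=m$. It vanishes at every $x\in S$ with $|x|>X/2$ and $x\ne X$. For $|x|\le X/2$ we have $|T_d(2x/X)|\le1$ and $|x-y|\le\frac32X$, so $|q(x)|\le(\frac32X)^{r-1}$, and the interval $[-X/2,X/2]$ of length $X$ contains at most $X+1$ half-integers. At $x=X$ each $|X-y|$ is a positive integer, so $|q(X)|\ge T_d(2)\ge\frac12(2+\sqrt3)^{3m/4}$. By \eqref{eq:test}, and since $2X+2\le5X$,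
\[
(2+\sqrt3)^{3m/4}\le(2X+2)\bigl(\tfrac32X\bigr)^{r-1}\le(5X)^r .
\]
As $2+\sqrt3>e$, taking logarithms gives $r\ln(5X)\ge\frac34m\ge\frac12m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounds}\textup{(c)}]
Let $m=n-G(n)-1$ and let $S$ be as in Lemma~\ref{lem:reduce}. If $m=0$ the bound holds, so let $m\ge1$. The $r$ outer points contribute more than $X/2$ each to $W$, so Lemma~\ref{lem:many} gives
\[
2n\ge W\ge\frac{rX}2\ge\frac{mX}{4\ln(5X)},
\]
and $mX\le8n\ln(5X)\le8n\ln(5n)$ because $X\le n$. By Lemma~\ref{lem:far}, $m^3\le m(m+1)^2\le12\,mX\le96\,n\ln(5n)$. Hence $n-G(n)=m+1\le1+(96\,n\ln(5n))^{1/3}$.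
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jiradilok}
Pakawut Jiradilok, \emph{Reconstructing Partitions from their Multisets of $k$-Minors}, arXiv:1610.05354 (2016).

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics}, Volume~2.

\end{thebibliography}
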